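\title{Gluing groups at the identity preserves Haagerup's property}

\begin{abstract}
Glue the underlying sets of two groups $G$ and $H$ at their neutral elements, let each group act by left multiplication on its own copy and trivially elsewhere, and let $G\curlyvee H$ be the permutation group they generate. We prove that $G\curlyvee H$ has Haagerup's property if and only if $G$ and $H$ do. The proof gives a criterion for permutation groups that act, up to finitely many points, like left multiplication on countably many groups with Haagerup's property. It attaches a finite subset of $G$ to each pair of permutations and shows that the expected oscillation of a Gaussian process on this subset is a conditionally negative definite kernel. The criterion also covers arbitrary families of groups and $\mathrm{Sym}_{\mathrm{fin}}(G)\rtimes G$.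
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ and $H$ be groups, and let $\underline{G}$ and $\underline{H}$ be copies of their underlying sets; $\underline{x}$ denotes the point corresponding to a group element $x$. Form the disjoint union of $\underline{G}$ and $\underline{H}$ and identify the two neutral elements to a single point $\underline{e}$. The result $X=\underline{G}\cup\underline{H}$ looks like two axes crossing at an origin. Let $G$ act on $X$ by left multiplication on $\underline{G}$ and trivially on $X\setminus\underline{G}$, and let $H$ act by left multiplication on $\underline{H}$ and trivially on $X\setminus\underline{H}$. Both actions are faithful, so $G$ and $H$ are subgroups of $\mathrm{Sym}(X)$. We write $G\curlyvee H$ for the subgroup of $\mathrm{Sym}(X)$ that they generate.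

For $G=H=\mathbb{Z}/2$ the set $X$ has three points, the generators are two transpositions with a common point, and $G\curlyvee H=\mathrm{Sym}(3)$. In general $G$ and $H$ interact only through $\underline{e}$, so they fail to commute only on a few points. For $g\in G\setminus\{e\}$ and $h\in H\setminus\{e\}$, apply $h^{-1},g^{-1},h,g$ in this order:
\[
\underline{e}\mapsto\underline{h^{-1}}\mapsto\underline{h^{-1}}\mapsto\underline{e}\mapsto\underline{g},\qquad
\underline{g}\mapsto\underline{g}\mapsto\underline{e}\mapsto\underline{h}\mapsto\underline{h},\qquad
\underline{h}\mapsto\underline{e}\mapsto\underline{g^{-1}}\mapsto\underline{g^{-1}}\mapsto\underline{e}.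
\]
Every other point avoids $\underline{e}$ along the way, stays on its axis, and returns to its place. Hence $ghg^{-1}h^{-1}$ is the $3$-cycle $(\underline{e}\ \underline{g}\ \underline{h})$.

Throughout, \emph{almost all} means all but finitely many. When $G$ and $H$ are infinite, every element of $G\curlyvee H$ acts as a unique $g\in G$ on almost all of $\underline{G}$ and as a unique $h\in H$ on almost all of $\underline{H}$ (Lemma~\ref{lem:hat}). This defines a surjective homomorphism onto $G\times H$, whose kernel $N$ consists of the finitely supported elements and contains all the $3$-cycles above. So $G\curlyvee H$ sits between the free and the direct product,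
\[
G*H\twoheadrightarrow G\curlyvee H\twoheadrightarrow G\times H ,
\]
and one may ask which properties of $G$ and $H$ it inherits.

A discrete group $\Gamma$ has \emph{Haagerup's property} (is \emph{a-T-menable}) if it admits a proper conditionally negative definite function $\Gamma\to\mathbb{R}_{\ge 0}$; equivalently, if it admits a metrically proper action by affine isometries on a Hilbert space. The definitions are recalled in Section~\ref{sec:cnd}. The following question comes from the paper of Gheysens and Monod~\cite{GM}: \emph{does $G\curlyvee H$ have Haagerup's property when both $G$ and $H$ do?} The answer is yes.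

\begin{theorem}\label{thm:main}
For any groups $G$ and $H$, the group $G\curlyvee H$ has Haagerup's property if and only if both $G$ and $H$ do.
\end{theorem}

This is the answer one would guess. If $G$ and $H$ are infinite and have the property, then so does the quotient $G\times H$, and so does the kernel $N$, which is countable and locally finite (Example~\ref{ex:basic}). But the two functions obtained in this way do not combine: the one pulled back from $G\times H$ vanishes on the infinite group $N$, and the one on $N$ is defined only on $N$. A proper function must tend to infinity along the $3$-cycles $(\underline{e}\ \underline{g}\ \underline{h})$, so it must see \emph{where} a permutation moves points, and it must do so through a kernel invariant under left multiplication by the whole group.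

The proof uses only the fact that elements act like left multiplications on almost all points. We isolate this in a criterion.

\begin{theorem}\label{thm:criterion}
Let $\Gamma$ be a group acting faithfully on a set $X$. Let $I$ be a countable (finite or infinite) set. For each $i\in I$ let $G_i$ be a group with Haagerup's property, $\rho_i\colon\Gamma\to G_i$ a homomorphism and $\iota_i\colon G_i\to X$ a map. Assume:
\begin{enumerate}
\item[(a)] for all $s\in\Gamma$ and $i\in I$, we have $s\,\iota_i(x)=\iota_i(\rho_i(s)x)$ for almost all $x\in G_i$;
\item[(b)] for all $s\in\Gamma$ and almost all $i\in I$, we have $\rho_i(s)=e$ and $s\,\iota_i(x)=\iota_i(x)$ for all $x\in G_i\setminus\{e\}$;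
\item[(c)] the set $X\setminus\bigcup_{i}\iota_i(G_i\setminus\{e\})$ is finite.
\end{enumerate}
Then $\Gamma$ has Haagerup's property.
\end{theorem}

Thus $X$ is covered, up to a finite set, by charts $\iota_i$ on which $\Gamma$ acts almost by left multiplication, and each element is visible in finitely many charts only. The neutral elements are exempted in (b) and (c) because, when infinitely many groups are glued, the point $\underline{e}$ lies in every chart and is moved by every nontrivial element of every factor.

The proof is a ``walls'' construction in the spirit of Cornulier, Stalder and Valette, made self-contained with Gaussian processes. Section~\ref{sec:model} carries it out by hand for $\mathbb{Z}\curlyvee\mathbb{Z}/2$, Sections~\ref{sec:cuts} and~\ref{sec:gauss} build the kernel for one chart, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}. Section~\ref{sec:families} deduces Theorem~\ref{thm:main} and a classification for arbitrary families of groups (Theorem~\ref{thm:families}); Section~\ref{sec:symfin} treats groups such as $\mathrm{Sym}_{\mathrm{fin}}(G)\rtimes G$ (Corollary~\ref{cor:symfin}).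

\section{Conditionally negative definite kernels}\label{sec:cnd}

A kernel $K\colon S\times S\to\mathbb{R}$ on a set $S$ is \emph{conditionally negative definite} (cnd) if it is symmetric, vanishes on the diagonal, and satisfies
\[
\sum_{j,k}c_jc_k\,K(s_j,s_k)\le 0
\]
for all $s_1,\dots,s_n\in S$ and all real $c_1,\dots,c_n$ with $\sum_jc_j=0$. Taking $c=(1,-1)$ shows $K\ge 0$. We use three sources of cnd kernels.
\begin{enumerate}
\item[(K1)] \emph{Squared distances.} If $\xi\colon S\to\mathcal{H}$ is a map to a real Hilbert space, then $\|\xi(s)-\xi(s')\|^2$ is cnd: when $\sum_jc_j=0$, the quadratic form equals $-2\|\sum_jc_j\xi(s_j)\|^2$.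
\item[(K2)] \emph{Labelings.} If $\ell\colon S\to\Lambda$ is any map, then the kernel equal to $1$ if $\ell(s)\neq\ell(s')$ and to $0$ otherwise is cnd: it equals $\frac12\|\delta_{\ell(s)}-\delta_{\ell(s')}\|^2$ in $\ell^2(\Lambda)$.
\item[(K3)] \emph{Averages.} A sum, an integral against a positive measure, or an expectation of cnd kernels is cnd as soon as it is finite at every pair $(s,s')$, since the defining inequality can be summed or integrated.
\end{enumerate}

A function $\psi$ on a group $\Gamma$ is cnd if $(x,y)\mapsto\psi(x^{-1}y)$ is a cnd kernel; in particular $\psi(e)=0$, $\psi(x^{-1})=\psi(x)$ and $\psi\ge0$. (If the normalization $\psi(e)=0$ is not part of one's definition, subtract the constant $\psi(e)$: this does not change the quadratic form, and $c=(1,-1)$ gives $\psi\ge\psi(e)$.) A cnd kernel $\Psi$ on $\Gamma$ that is \emph{left-invariant}, meaning $\Psi(ts,ts')=\Psi(s,s')$ for all $s,s',t$, gives the cnd function $s\mapsto\Psi(1,s)$, because $\Psi(s,s')=\Psi(1,s^{-1}s')$. By (K1), an action by affine isometries gives the cnd function $s\mapsto\|sv-v\|^2$ for any point $v$, so a cnd function should be thought of as a squared displacement.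 A function $\psi$ is \emph{proper} if $\{\psi\le R\}$ is finite for every $R$. A group with Haagerup's property is countable, being the union of the finite sets $\{\psi\le n\}$, and the property passes to subgroups by restricting $\psi$.

\begin{example}\label{ex:basic}
(i) On a finite group $\psi=0$ is proper. On $\mathbb{Z}$ the function $x^2$ is proper, and cnd by (K1).

(ii) If $\psi_G,\psi_H$ are proper and cnd on $G,H$, then $\psi_G(g)+\psi_H(h)$ is proper and cnd on $G\times H$.

(iii) Let $N=\{x_1,x_2,\dots\}$ be a countable group in which the subgroups $N_n=\langle x_1,\dots,x_n\rangle$ are finite, for instance a countable group of finitely supported permutations. Labeling $x$ by its coset $xN_n$ shows that the indicator function of $N\setminus N_n$ is cnd. The sum $\psi(x)=\#\{n: x\notin N_n\}$ is finite and cnd, and it is proper because $\psi(x)<n$ forces $x\in N_n$.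

(iv) On any group the indicator function $1_{x\ne e}$ is cnd: label each element by itself.
\end{example}

\section{The case $\mathbb{Z}\curlyvee\mathbb{Z}/2$}\label{sec:model}

Here $X=\mathbb{Z}\cup\{*\}$ with $\underline{e}=0$, and $\Gamma=\mathbb{Z}\curlyvee\mathbb{Z}/2$ is generated by the shift $a$, which sends $x$ to $x+1$ and fixes $*$, and the transposition $b=(0\ {*})$. The permutations of $X$ that agree with a translation on almost all integers form a group containing $a$ and $b$, and the translation length defines a homomorphism $\rho\colon\Gamma\to\mathbb{Z}$.

Two elements with different translation lengths differ at almost every integer, so we undo the translation before comparing them. Describe $s\in\Gamma$ by its \emph{position} $\rho(s)$ and its \emph{configuration} $f_s\colon\mathbb{Z}\to X$, $f_s(p)=s(p-\rho(s))$. Then $f_s(p)=p$ for almost all $p$, so the set $D(s,s')$ where $f_s$ and $f_{s'}$ differ is finite. From $f_{ts}(p)=t\,f_s(p-\rho(t))$ we get $D(ts,ts')=D(s,s')+\rho(t)$. For example, $a^n$ has position $n$ and $D(1,a^n)=\varnothing$, while the transposition $\tau_n=a^nba^{-n}=(n\ {*})$ has position $0$ and $D(1,\tau_n)=\{n\}$.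

For each $p$, the labeling $s\mapsto f_s(p)$ shows that $1_{p\in D(s,s')}$ is a cnd kernel. Summing over $p$ gives the kernel $|D(s,s')|$, which is cnd and left-invariant, but equals $1$ at $(1,\tau_n)$ for every $n$. Summing with weights gives $\sum_{p\in D(s,s')}|p|$, which is cnd and grows along $\tau_n$, but is not left-invariant: it equals $0$ at $(1,b)$ and $|n|$ at $(a^n,a^nb)$. The origin $0$ is the wrong reference point. The location of $D(s,s')$ has to be measured from a point that moves under left multiplication, and the positions are such points. So put
\[
T(s,s')=\{\rho(s),\rho(s')\}\cup D(s,s'),\qquad \Psi(s,s')=\max T(s,s')-\min T(s,s').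
\]
Left multiplication by $t$ translates $T(s,s')$ by $\rho(t)$, so $\Psi$ is left-invariant, and $\Psi(1,a^n)=\Psi(1,\tau_n)=|n|$.

\emph{The function $\Psi(1,\cdot)$ is proper.} Let $R\ge0$ be an integer and $\Psi(1,s)\le R$. Since $0\in T(1,s)$, we have $T(1,s)\subset[-R,R]$. So $r=\rho(s)$ takes one of $2R+1$ values, and $s(p-r)=p$ for every integer $p\notin[-R,R]$. The remaining $2R+2$ points, namely $*$ and the integers in $[-R-r,R-r]$, are mapped bijectively onto $*$ and the integers in $[-R,R]$. There are at most $(2R+1)\,(2R+2)!$ such $s$.

\emph{The kernel $\Psi$ is cnd.} This is the main point. The number $\Psi(s,s')$ counts the half-integers $c$ such that $T(s,s')$ has points on both sides of $c$. Fix $c$ and imagine an observer standing at $\rho(s)$ who looks across $c$ and records the configuration on the far side. That is, label $s$ by $(+,f_s|_{\{p<c\}})$ if $\rho(s)>c$ and by $(-,f_s|_{\{p>c\}})$ if $\rho(s)<c$. Two elements $s,s'$ have the same label exactly when both positions are on one side of $c$ and the configurations agree on the other side, that is, when all of $T(s,s')$ is on one side. So $\Psi(s,s')$ is the number of $c$ at which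 the labels differ, and $\Psi$ is cnd by (K2) and (K3).

Recording the \emph{far} side is what keeps the sum finite. Had the observer recorded the near side, then for $D(s,s')\neq\varnothing$ the labels would differ at every $c$ with $|c|$ large.

The general proof follows the same path. The labeling works for any partition of a group into two parts (Section~\ref{sec:cuts}). What must be replaced is the family of half-lines, which uses the order of $\mathbb{Z}$ (Section~\ref{sec:gauss}). In the language of Theorem~\ref{thm:criterion} we used a single chart $\mathbb{Z}\subset X$, and the point $*$ was recovered from bijectivity; this is the role of hypothesis~(c).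

\section{Positions, configurations and cuts}\label{sec:cuts}

In this section and the next, $\Gamma$ is a group acting on a set $X$, $G$ is a group, $\rho\colon\Gamma\to G$ is a homomorphism and $\iota\colon G\to X$ is a map such that
\begin{equation}\label{eq:almost}
\text{for each } s\in\Gamma:\qquad s\,\iota(x)=\iota(\rho(s)x)\quad\text{for almost all } x\in G.
\end{equation}
We write $1$ for the neutral element of $\Gamma$ and $e$ for that of $G$. The \emph{configuration} of $s\in\Gamma$ is the map $f_s\colon G\to X$, $f_s(p)=s\,\iota(\rho(s)^{-1}p)$. For $s,s'\in\Gamma$ put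
\[
D(s,s')=\{p\in G: f_s(p)\neq f_{s'}(p)\},\qquad T(s,s')=\{\rho(s),\rho(s')\}\cup D(s,s').
\]
By \eqref{eq:almost}, $f_s(p)=\iota(p)$ for almost all $p$, so $T(s,s')$ is a finite nonempty subset of $G$. This is the only use of \eqref{eq:almost}. For $t\in\Gamma$,
\[
f_{ts}(p)=ts\,\iota\bigl(\rho(s)^{-1}\rho(t)^{-1}p\bigr)=t\,f_s\bigl(\rho(t)^{-1}p\bigr),
\]
and $t$ acts injectively on $X$, so $p\in D(ts,ts')$ if and only if $\rho(t)^{-1}p\in D(s,s')$. Hence
\begin{equation}\label{eq:equiv}
T(ts,ts')=\rho(t)\,T(s,s').
\end{equation}

Say that a subset $A\subset G$ \emph{cuts} a subset $T\subset G$ if $T$ meets both $A$ and $G\setminus A$.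

\begin{lemma}\label{lem:cut}
For every $A\subset G$, the kernel $\chi_A$ on $\Gamma$ equal to $1$ if $A$ cuts $T(s,s')$ and to $0$ otherwise is cnd.
\end{lemma}

\begin{proof}
Let $B(s)$ be the one of the two sets $A$, $G\setminus A$ that does not contain $\rho(s)$, and label $s$ by the pair $\ell(s)=(B(s),f_s|_{B(s)})$. If $\ell(s)=\ell(s')$, then $B=B(s)=B(s')$ contains neither position and is disjoint from $D(s,s')$, so $T(s,s')\subset G\setminus B$ is not cut by $A$. Conversely, if $T(s,s')$ lies in one of the sets $A$, $G\setminus A$, then the other one equals $B(s)$ and $B(s')$ and is disjoint from $D(s,s')$, so $\ell(s)=\ell(s')$. Thus $\chi_A$ is the kernel of the labeling $\ell$, and (K2) applies.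
\end{proof}

A real function on $G$ provides a one-parameter family of cuts, its superlevel sets. For $y\colon G\to\mathbb{R}$ and a finite nonempty $T\subset G$, let $\operatorname{osc}(y,T)=\max_Ty-\min_Ty$.

\begin{lemma}\label{lem:osc}
For every function $y\colon G\to\mathbb{R}$, the kernel $(s,s')\mapsto\operatorname{osc}(y,T(s,s'))$ on $\Gamma$ is cnd.
\end{lemma}

\begin{proof}
The set $A_c=\{x\in G:y(x)>c\}$ cuts $T$ if and only if $y\le c$ somewhere on $T$ and $y>c$ somewhere on $T$, that is, if and only if $\min_Ty\le c<\max_Ty$. Therefore $\operatorname{osc}(y,T(s,s'))=\int_{\mathbb{R}}\chi_{A_c}(s,s')\,dc$, and Lemma~\ref{lem:cut} and (K3) apply.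
\end{proof}

\section{Gaussian width}\label{sec:gauss}

In Section~\ref{sec:model} we took $y(x)=x$, and the kernel was left-invariant because the increments of $y$ are invariant under translation. On a general group, a function with $y(gx)-y(gx')=y(x)-y(x')$ for all $g,x,x'$ is a homomorphism plus a constant, and so is constant on the commutator subgroup and on torsion elements. We therefore take $y$ random and ask only that the \emph{law} of its increments be invariant. A cnd function prescribes exactly such a law.

Recall that a \emph{centered Gaussian process} indexed by $G$ is a family $(Y_x)_{x\in G}$ of real random variables on one probability space such that every finite linear combination is a centered normal variable, possibly of variance $0$. We use three standard facts. The joint law of finitely many such linear combinations is determined by their covariances. Every positive semidefinite kernel $C$ on $G$ is the covariance $C(x,y)=\mathbb{E}\,Y_xY_y$ of a centered Gaussian process. A centered normal variable $Z$ of variance $\sigma^2$ has $\mathbb{E}|Z|=\sigma\sqrt{2/\pi}$.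

Let $\psi$ be a proper cnd function on $G$. The kernel $C(x,y)=\frac12\bigl(\psi(x)+\psi(y)-\psi(x^{-1}y)\bigr)$ is positive semidefinite (Schoenberg). Indeed, given $x_1,\dots,x_n\in G$ and reals $c_1,\dots,c_n$, add the point $x_0=e$ with $c_0=-\sum_{k\ge1}c_k$; then
\[
0\ \ge \sum_{j,k\ge0}c_jc_k\psi(x_j^{-1}x_k)=\sum_{j,k\ge1}c_jc_k\psi(x_j^{-1}x_k)+2c_0\sum_{j\ge1}c_j\psi(x_j)=-2\sum_{j,k\ge1}c_jc_k\,C(x_j,x_k).
\]
Let $(Y_x)_{x\in G}$ be a centered Gaussian process with covariance $C$. Since $C(x,x)=\psi(x)$,
\begin{equation}\label{eq:incr}
\mathbb{E}(Y_x-Y_y)^2=C(x,x)+C(y,y)-2C(x,y)=\psi(x^{-1}y).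
\end{equation}
The \emph{width} of a finite nonempty set $T\subset G$ is $w(T)=\mathbb{E}\,\operatorname{osc}(Y,T)=\mathbb{E}\bigl[\max_{x\in T}Y_x-\min_{x\in T}Y_x\bigr]$. It is finite, being at most $2\sum_{x\in T}\mathbb{E}|Y_x|$, and it vanishes when $T$ is a single point.

\begin{lemma}\label{lem:width}
For every finite nonempty $T\subset G$,
\begin{enumerate}
\item[(i)] $w(gT)=w(T)$ for all $g\in G$;
\item[(ii)] $w(T)\ge\sqrt{2/\pi}\;\psi(x^{-1}y)^{1/2}$ for all $x,y\in T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $x_0\in T$. Oscillation does not change when a constant is subtracted, so $\operatorname{osc}(Y,T)$ is the maximum minus the minimum of the vector $(Y_x-Y_{x_0})_{x\in T}$, and $\operatorname{osc}(Y,gT)$ is the same function of $(Y_{gx}-Y_{gx_0})_{x\in T}$. The identity $2uv=u^2+v^2-(u-v)^2$ and \eqref{eq:incr} give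
\[
2\,\mathbb{E}(Y_x-Y_{x_0})(Y_y-Y_{x_0})=\psi(x_0^{-1}x)+\psi(x_0^{-1}y)-\psi(x^{-1}y),
\]
which is unchanged when $x,y,x_0$ are replaced by $gx,gy,gx_0$. The two Gaussian vectors have the same covariances, hence the same law.

(ii) We have $\operatorname{osc}(Y,T)\ge|Y_x-Y_y|$, and $Y_x-Y_y$ is centered normal of variance $\psi(x^{-1}y)$.
\end{proof}

\begin{example}
For $G=\mathbb{Z}$ and $\psi(x)=x^2$ we have $C(x,y)=xy$, so we may take $Y_x=xZ$ with $Z$ standard normal. Then $\operatorname{osc}(Y,T)=|Z|(\max T-\min T)$ and $w(T)=\sqrt{2/\pi}\,(\max T-\min T)$. Up to a constant, this is the quantity used in Section~\ref{sec:model}.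
\end{example}

\begin{proposition}\label{prop:kernel}
The kernel $\Psi(s,s')=w(T(s,s'))$ on $\Gamma$ is cnd and left-invariant. Moreover:
\begin{enumerate}
\item[(i)] $\Psi(1,s)\ge\sqrt{2/\pi}\;\psi(p)^{1/2}$ for $p=\rho(s)$ and for every $p\in D(1,s)$;
\item[(ii)] if $\rho(s)=e$ and $D(1,s)\subset\{e\}$, then $\Psi(1,s)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
For each sample point $\omega$, Lemma~\ref{lem:osc} applied to $y(x)=Y_x(\omega)$ gives a cnd kernel, and $\Psi$ is its expectation; it is cnd by (K3). Left-invariance follows from \eqref{eq:equiv} and Lemma~\ref{lem:width}(i). Since $T(1,s)=\{e,\rho(s)\}\cup D(1,s)$ contains $e$, part (i) is Lemma~\ref{lem:width}(ii) with $x=e$, $y=p$. In (ii), $T(1,s)=\{e\}$ has width $0$.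
\end{proof}

\section{Proof of the criterion}\label{sec:criterion}

Each chart gives a kernel $\Psi_i$, and we add them. The sum must be finite, and, when $I$ is infinite, a bound on the sum must confine an element to finitely many charts. The second point is not automatic: if all $G_i$ are $\mathbb{Z}$ with $\psi_i(x)=x^2$, an element that shifts the $i$-th chart by one step and has zero kernel in the others has the same value $\sqrt{2/\pi}$ whatever $i$ is. We first make the functions $\psi_i$ large.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{Choice of the functions.} We need proper cnd functions $\psi_i$ on $G_i$ such that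
\begin{equation}\label{eq:large}
\text{for every } r\ge0:\qquad \{\psi_i\le r\}=\{e\}\quad\text{for almost all } i\in I.
\end{equation}
If $I$ is finite, any choice will do. In general, fix an injection $n\colon I\to\mathbb{N}$, which exists because $I$ is countable, and replace a proper cnd function $\psi_i$ by $\psi_i+n(i)1_{x\neq e}$. This is cnd by Example~\ref{ex:basic}(iv), proper because it dominates $\psi_i$, and at least $n(i)$ off $e$. As $n(i)>r$ for almost all $i$, \eqref{eq:large} holds. By (a), Proposition~\ref{prop:kernel} applies to each $(G_i,\psi_i,\rho_i,\iota_i)$; let $D_i$ and $\Psi_i$ be the resulting sets and kernels, and put $\Psi=\sum_{i\in I}\Psi_i$.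

\emph{Finiteness.} Let $s\in\Gamma$. By (b), for almost all $i$ we have $\rho_i(s)=e$ and $s\,\iota_i(p)=\iota_i(p)$ for $p\neq e$, so $D_i(1,s)\subset\{e\}$ and $\Psi_i(1,s)=0$ by Proposition~\ref{prop:kernel}(ii). Hence $\Psi(1,s)<\infty$, and $\Psi(s,s')=\Psi(1,s^{-1}s')<\infty$ by left-invariance of each $\Psi_i$. By (K3), $s\mapsto\Psi(1,s)$ is a cnd function $\Gamma\to\mathbb{R}_{\ge0}$.

\emph{Properness.} Fix $R\ge0$. Let $F_i=\{p\in G_i:\psi_i(p)\le\pi R^2/2\}$, a finite set containing $e$, and let $I_0=\{i\in I:F_i\neq\{e\}\}$, which is finite by \eqref{eq:large}. Suppose $\Psi(1,s)\le R$ and put $g_i=\rho_i(s)$. Since $\Psi_i(1,s)\le R$, Proposition~\ref{prop:kernel}(i) gives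
\[
g_i\in F_i\qquad\text{and}\qquad D_i(1,s)\subset F_i\qquad(i\in I).
\]
In particular $g_i=e$ for $i\notin I_0$, so there are at most $\prod_{i\in I_0}|F_i|$ possibilities for the family $(g_i)_{i\in I}$. Fix one. It suffices to show that finitely many $s$ with $\Psi(1,s)\le R$ give this family. Let
\[
S=\bigcup_{i\in I}\iota_i\bigl(G_i\setminus g_i^{-1}F_i\bigr).
\]
Every point of $S$ has the form $\iota_i(g_i^{-1}p)$ with $p\in G_i\setminus F_i$. Then $p\notin D_i(1,s)$, which means $s\,\iota_i(g_i^{-1}p)=\iota_i(p)$. So $s|_S$ is determined by $(g_i)$, and so is $s(S)=\bigcup_i\iota_i(G_i\setminus F_i)$.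

The complement of $S$ is finite. Indeed, let $z\in X\setminus S$. Either $z$ lies in the finite set of hypothesis (c), or $z=\iota_i(x)$ for some $i$ and some $x\neq e$. In the second case $x\in g_i^{-1}F_i$, since $z\notin S$. For $i\notin I_0$ we have $g_i^{-1}F_i=\{e\}$, so $i\in I_0$, and $z$ lies in the finite set $\bigcup_{i\in I_0}\iota_i(g_i^{-1}F_i)$.

Since $s$ acts as a permutation of $X$, it maps the finite set $X\setminus S$ bijectively onto $X\setminus s(S)$, and both sets are determined by $(g_i)$. So there are at most $|X\setminus S|!$ possibilities for the permutation induced by $s$, and, the action being faithful, for $s$ itself.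
\end{proof}

\begin{remark}\label{rem:hyp}
None of (a), (b), (c) can be dropped. The group $\Gamma=\mathrm{Sym}(\mathbb{Z})$, acting on $X=\mathbb{Z}$, is uncountable and so fails Haagerup's property. It satisfies (b) and (c) for the single chart $G_1=\mathbb{Z}$, $\iota_1=\mathrm{id}$, $\rho_1$ trivial. It satisfies (a) and (c) for $I=\mathbb{Z}$, $G_i=\mathbb{Z}/2$, $\rho_i$ trivial and $\iota_i$ the constant map with value $i$. It satisfies (a) and (b) for $I=\varnothing$. Without faithfulness, any group acting on a point satisfies (a)--(c) with $I=\varnothing$. Countability of $I$ is needed by Theorem~\ref{thm:families} below.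
\end{remark}

\section{Gluing a family of groups}\label{sec:families}

Let $(G_i)_{i\in I}$ be any family of groups. Let $X=\bigcup_i\underline{G_i}$ be the union of copies of the $G_i$ glued at their neutral elements to a single point $\underline{e}$, and let $X^\circ=X\setminus\{\underline{e}\}$. Each $G_i$ acts by left multiplication on $\underline{G_i}$ and trivially elsewhere, and $\curlyvee_iG_i\le\mathrm{Sym}(X)$ is the group generated by all the $G_i$. From now on we identify $\underline{G_i}$ with $G_i$ when multiplying.

To apply Theorem~\ref{thm:criterion} we need homomorphisms to the $G_i$. Defining them on words in the generators would require knowing the relations of $\curlyvee_iG_i$, so we read them off the permutations instead; this also yields a larger group. For $\mathbf{g}=(g_i)\in\bigoplus_iG_i$, that is, $g_i=e$ for almost all $i$, define $\lambda_{\mathbf{g}}\colon X^\circ\to X$ by $\lambda_{\mathbf{g}}(x)=g_ix$, where $i$ is the index with $x\in\underline{G_i}$. A permutation $s$ of $X$ is \emph{modeled on} $\mathbf{g}$ if the \emph{exceptional set} $\{x\in X^\circ:s(x)\neq\lambda_{\mathbf{g}}(x)\}$ is finite. Let $\widehat{\Gamma}$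 be the set of permutations of $X$ that are modeled on some $\mathbf{g}\in\bigoplus_iG_i$.

\begin{lemma}\label{lem:hat}
The set $\widehat{\Gamma}$ is a subgroup of $\mathrm{Sym}(X)$ containing $\curlyvee_iG_i$ and all finitely supported permutations. If $G_i$ is infinite, the $i$-th component $g_i$ of a model of $s\in\widehat{\Gamma}$ is unique, and $\rho_i(s)=g_i$ defines a homomorphism $\rho_i\colon\widehat{\Gamma}\to G_i$.
\end{lemma}

\begin{proof}
Each map $\lambda_{\mathbf{g}}$ is finite-to-one. Indeed, $\lambda_{\mathbf{g}}(x)=\underline{e}$ only for $x=g_i^{-1}$ with $g_i\neq e$, which happens for finitely many $x$; and a point $z\in X^\circ$ lies in a single $\underline{G_i}$, so its only possible preimage is $g_i^{-1}z$.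

Let $s,s'$ be modeled on $\mathbf{g},\mathbf{g}'$ with exceptional sets $E,E'$. Almost every $x\in X^\circ$ satisfies $x\notin E'$ and $\lambda_{\mathbf{g}'}(x)\notin E\cup\{\underline{e}\}$. For such $x\in\underline{G_i}$ we get $ss'(x)=s(g_i'x)=g_ig_i'x$, so $ss'$ is modeled on $\mathbf{g}\mathbf{g}'$. Likewise almost every $y\in X^\circ$ satisfies $\lambda_{\mathbf{g}^{-1}}(y)\notin E\cup\{\underline{e}\}$. For such $y\in\underline{G_i}$ we get $s(g_i^{-1}y)=y$, that is, $s^{-1}(y)=g_i^{-1}y$, so $s^{-1}$ is modeled on $\mathbf{g}^{-1}$. A finitely supported permutation is modeled on the trivial family. An element $g\in G_j$ is modeled, with empty exceptional set, on the family with $g$ in place $j$ and $e$ elsewhere. So $\widehat{\Gamma}$ is a group with the stated subgroups.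

If $G_i$ is infinite and $s$ is modeled on both $\mathbf{g}$ and $\mathbf{g}'$, some $x\in\underline{G_i}\setminus\{\underline{e}\}$ avoids both exceptional sets; then $g_ix=s(x)=g_i'x$ and $g_i=g_i'$. The map $\rho_i$ is a homomorphism because $ss'$ is modeled on $\mathbf{g}\mathbf{g}'$.
\end{proof}

For finite $G_i$ the component $g_i$ carries no information, and there may be no homomorphism of this kind: $\mathbb{Z}/2\curlyvee\mathbb{Z}/2=\mathrm{Sym}(3)$ does not map onto $\mathbb{Z}/2\times\mathbb{Z}/2$. None is needed, because hypothesis (a) is vacuous for a finite group.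

\begin{theorem}\label{thm:families}
For any family $(G_i)_{i\in I}$ of groups, the following are equivalent:
\begin{enumerate}
\item[(1)] $\curlyvee_iG_i$ has Haagerup's property;
\item[(2)] the larger group $\widehat{\Gamma}$, which contains all finitely supported permutations of $X$, has Haagerup's property;
\item[(3)] every $G_i$ has Haagerup's property and all but countably many $G_i$ are trivial.
\end{enumerate}
\end{theorem}

\begin{proof}
(3)$\Rightarrow$(2). Trivial groups $G_i$ change neither $X$ nor $\widehat{\Gamma}$, so we discard them and assume that $I$ is countable. Let $\iota_i\colon G_i\to X$ be the inclusion as $\underline{G_i}$. Let $\rho_i$ be as in Lemma~\ref{lem:hat} if $G_i$ is infinite, and trivial if $G_i$ is finite. We check the hypotheses of Theorem~\ref{thm:criterion} for the faithful action of $\widehat{\Gamma}$ on $X$. Let $s$ be modeled on $\mathbf{g}$ with exceptional set $E$. For infinite $G_i$, the equality in (a) holds for all $x\in\underline{G_i}\setminus(E\cup\{\underline{e}\})$; for finite $G_i$, (a) is vacuous. For almost all $i$ we have $g_i=e$, and $\underline{G_i}\setminus\{\underline{e}\}$ misses $E$, because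 these sets are pairwise disjoint and $E$ is finite. For such $i$, $\rho_i(s)=e$ and $s$ fixes $\underline{G_i}\setminus\{\underline{e}\}$ pointwise, which is (b). The set in (c) is $\{\underline{e}\}$.

(2)$\Rightarrow$(1). The group $\curlyvee_iG_i$ is a subgroup of $\widehat{\Gamma}$.

(1)$\Rightarrow$(3). Each $G_i$ is a subgroup of $\curlyvee_iG_i$, so it has Haagerup's property. A nontrivial element of $G_i$ has support $\underline{G_i}$, which has at least two points, and these supports meet pairwise in $\{\underline{e}\}$ only. So nontrivial elements of distinct $G_i$ are distinct permutations. If uncountably many $G_i$ were nontrivial, $\curlyvee_iG_i$ would be uncountable, which (1) excludes.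
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
This is the equivalence of (1) and (3) for the family $(G,H)$.
\end{proof}

\begin{remark}[Explicit form]\label{rem:explicit}
Let $G,H$ be infinite, with proper cnd functions $\psi_G,\psi_H$ and associated Gaussian processes $Y^G,Y^H$. Since $I$ is finite, \eqref{eq:large} holds without modifying the functions. For $L\in\{G,H\}$ and $s\in G\curlyvee H$ let $D_L(s)=\{p\in\underline{L}:s(\rho_L(s)^{-1}p)\neq p\}$ and $T_L(s)=\{e,\rho_L(s)\}\cup D_L(s)$. The proof shows that
\[
s\ \longmapsto\ \sum_{L\in\{G,H\}}\mathbb{E}\Bigl[\max_{p\in T_L(s)}Y^L_p-\min_{p\in T_L(s)}Y^L_p\Bigr]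
\]
is a proper cnd function on $G\curlyvee H$, bounded below by $\sqrt{2/\pi}\,\max_L\max_{p\in T_L(s)}\psi_L(p)^{1/2}$. The contributions of the position and of the configuration can be separated. Put $u=Y^L_e$, $v=Y^L_{\rho_L(s)}$, and let $m,M$ be the minimum and maximum of $Y^L$ on $D_L(s)$, with $m=+\infty$ and $M=-\infty$ if $D_L(s)=\varnothing$. The oscillation equals $|u-v|+(\min(u,v)-m)^++(M-\max(u,v))^+$, where $z^+=\max(z,0)$. Replacing $Y^L$ by $-Y^L$, which has the same law, exchanges the last two terms, so the summand equals $\mathbb{E}\bigl[|u-v|+2(\min(u,v)-m)^+\bigr]$.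
\end{remark}

\section{Permutations that almost coincide with a free action}\label{sec:symfin}

The charts in Theorem~\ref{thm:criterion} need not carry independent groups. Taking the same group and the same homomorphism in every chart gives the following; $\mathrm{Sym}_{\mathrm{fin}}(G)$ denotes the group of finitely supported permutations of the set $G$.

\begin{corollary}\label{cor:symfin}
Let $G$ be an infinite group with Haagerup's property acting freely with finitely many orbits on a set $X$. Then the group of all permutations of $X$ that coincide with an element of $G$ outside a finite set has Haagerup's property. In particular, so does $\mathrm{Sym}_{\mathrm{fin}}(G)\rtimes G$.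
\end{corollary}

\begin{proof}
If $X$ is empty the group is trivial, so assume $X\neq\varnothing$; then $X$ is infinite, since $G$ is infinite and acts freely. Let $\Gamma$ be the set of these permutations. If $s,s'$ coincide with $g,g'$ outside finite sets $E,E'$, then $ss'$ coincides with $gg'$ outside $E'\cup g'^{-1}E$, and $s^{-1}$ coincides with $g^{-1}$ outside $s(E)$; so $\Gamma$ is a group. If $s$ coincides with both $g$ and $g'$ outside finite sets, then $gz=g'z$ for some $z$ because $X$ is infinite, and $g=g'$ by freeness. Hence $\rho(s)=g$ is a well-defined homomorphism $\Gamma\to G$.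

Let $o_1,\dots,o_n$ represent the orbits. Apply Theorem~\ref{thm:criterion} with $I=\{1,\dots,n\}$, $G_i=G$, $\rho_i=\rho$ and $\iota_i(x)=x\,o_i$. By freeness $\iota_i$ is injective, so $\iota_i(x)$ avoids the finite set where $s$ and $\rho(s)$ differ for almost all $x$, and then $s\,\iota_i(x)=\rho(s)x\,o_i=\iota_i(\rho(s)x)$; this is (a). Hypothesis (b) is vacuous because $I$ is finite, and the set in (c) is $\{o_1,\dots,o_n\}$.

For $X=G$ with left multiplication, the kernel of $\rho$ is $\mathrm{Sym}_{\mathrm{fin}}(G)$ and $\rho$ restricts to the identity on $G\le\Gamma$. Hence $\Gamma=\mathrm{Sym}_{\mathrm{fin}}(G)\rtimes G$.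
\end{proof}

\begin{thebibliography}{1}

\bibitem{GM}
Maxime Gheysens and Nicolas Monod, \emph{Between free and direct products of groups}, arXiv:2201.03625 (2022).

\end{thebibliography}
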